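\title{Sender-optimal cheap talk is robust for any number of states}

\begin{abstract}
Consider a cheap-talk game with finitely many states and actions in which the sender's utility does not depend on the state. An informative equilibrium of such a game rests on indifference, and a small state-dependent change of the sender's utility can destroy it. We prove that, for every number of states, the sender-optimal equilibrium payoff is attained by a robust equilibrium: arbitrarily close to the sender's utility there is an open set of state-dependent utilities, each of which admits an equilibrium with the same distribution of posteriors and nearly the same payoffs. The equilibrium uses at most $\min(|\Theta|,|A|)$ messages. Two linear programs select the posteriors, and a dual vector of the first one transfers the receiver's indifferences to a nondegenerate system of indifference equations for the sender.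
\end{abstract}

\section{Introduction}

A sender who knows the state of the world talks, at no cost, to a receiver, who then chooses an action. The sender's motives are \emph{transparent} if his utility depends on the action alone. All types of the sender then rank the receiver's responses in the same way, and every type can send every message, so all messages that are sent in an equilibrium must give the sender the same payoff. Once the utility depends slightly on the state, this single indifference splits into one indifference for each type, while the receiver has no new freedom to adjust her responses. It is therefore natural to ask whether the equilibrium that is best for the sender survives.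

\subsection{The game}

A \emph{transparent cheap-talk game} consists of a finite state space $\Theta$, a prior $\mu_0\in\Delta(\Theta)$ with full support, a finite action set $A$, a receiver utility $u_R\colon A\times\Theta\to\mathbb R$, a sender utility $u_S\colon A\to\mathbb R$, and a message set $M$. Here $\Delta(X)$ is the set of probability measures on $X$. The set $M$ is assumed rich enough that every finitely supported distribution of posteriors with mean $\mu_0$ can be induced by some messaging strategy; if $M$ is uncountable, it carries a $\sigma$-algebra that contains the singletons, and all maps on $M$ are measurable. We also consider the games in which $u_S$ is replaced by a state-dependent utility $\hat u\in\mathbb R^{A\times\Theta}$, and we identify $u_S$ with the point $(c,\theta)\mapsto u_S(c)$ of $\mathbb R^{A\times\Theta}$. Utilities are extended linearly to mixed actions: $\hat u(\alpha,\theta)=\sum_c\alpha(c)\hat u(c,\theta)$ for $\alpha\in\Delta(A)$. The sender who observes $\theta$ is called \emph{type} $\theta$.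

For a belief $\mu\in\Delta(\Theta)$ let $A(\mu)$ be the set of actions that maximize $\sum_\theta\mu(\theta)u_R(c,\theta)$. A (perfect Bayesian) \emph{equilibrium} of the game with sender utility $\hat u$ consists of messaging strategies $\sigma_\theta\in\Delta(M)$, a response map $\rho\colon M\to\Delta(A)$ and a belief map $\beta\colon M\to\Delta(\Theta)$ such that, with $\mathbb P=\sum_\theta\mu_0(\theta)\sigma_\theta$,
\begin{itemize}
\item[(E1)] $\int_{M'}\beta(m)(\theta)\,d\mathbb P(m)=\mu_0(\theta)\sigma_\theta(M')$ for all $\theta$ and all measurable $M'\subseteq M$ (Bayes' rule);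
\item[(E2)] $\rho(m)$ is supported on $A(\beta(m))$ for every $m$;
\item[(E3)] for every $\theta$, $\sigma_\theta$-almost every message maximizes $m\mapsto\hat u(\rho(m),\theta)$ over $M$.
\end{itemize}
The maximum $C_\theta$ in (E3) is the \emph{interim payoff} of type $\theta$. The law of $\beta$ under $\mathbb P$ is the \emph{posterior distribution}; by (E1) with $M'=M$ its mean is $\mu_0$. In the transparent game the function maximized in (E3) is the same for all types, so all interim payoffs are equal, and we call the common value the \emph{payoff} of the equilibrium.

Let $v(\mu)=\max_{c\in A(\mu)}u_S(c)$ be the most that the sender can get from a pure or mixed best response to $\mu$. A function $g$ on $\Delta(\Theta)$ is \emph{quasiconcave} if all sets $\{g\ge t\}$ are convex, and the \emph{quasiconcave envelope} $\bar v$ is the pointwise smallest quasiconcave function that is at least $v$. By a result of Lipnowski and Ravid, the highest equilibrium payoff of the transparent game is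
\[
s^*=\bar v(\mu_0).
\]
An equilibrium with this payoff is \emph{sender-optimal}.

\subsection{Robustness and the result}

Sender utilities and vectors of interim payoffs are compared in the sup norm, posterior distributions in a metric that metrizes weak convergence, such as the Prokhorov metric.

\begin{definition}\label{def:robust}
An equilibrium of the transparent game is \emph{robust} if for every $\varepsilon>0$ there is a nonempty open set $U\subseteq\mathbb R^{A\times\Theta}$ of sender utilities within $\varepsilon$ of $u_S$ such that every game with sender utility in $U$ has an equilibrium whose posterior distribution and whose interim payoffs are within $\varepsilon$ of those of the given equilibrium.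
\end{definition}

The set $U$ is open so that the nearby equilibria do not depend on an exact coincidence among utilities. It need not contain $u_S$, and Proposition~\ref{prop:nbhd} shows why it is not asked to. An equilibrium in which no information is transmitted (all types send the same message, and every message is answered by the belief $\mu_0$ and a fixed best response to it) remains an equilibrium for every $\hat u$, so it is robust. Informative equilibria need not be: in the game of Proposition~\ref{prop:between} every number in $[0,1]$ is an equilibrium payoff, and only $0$ and $1$ are payoffs of robust equilibria.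

For $|\Theta|=2$ it is known that the sender-optimal payoff is attained by a robust equilibrium. The question posed in \cite{SGGK} is what happens with more states: is $s^*$ attained by a robust equilibrium in every transparent cheap-talk game? Each further state adds indifference equations, while the receiver can adjust a response only where she is herself indifferent, so one might expect a counterexample. There is none.

\begin{theorem}\label{thm:main}
In every transparent cheap-talk game there is an equilibrium $e^*$ with payoff $s^*=\bar v(\mu_0)$, using at most $\min(|\Theta|,|A|)$ messages and with posterior distribution $p^*$, such that for every $\varepsilon>0$ there is a nonempty open set $U$ of sender utilities within $\varepsilon$ of $u_S$ for which every game with sender utility in $U$ has an equilibrium where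
\begin{itemize}
\item the sender's strategy is the same as in $e^*$, so the posterior distribution is exactly $p^*$;
\item all interim payoffs are within $\varepsilon$ of $s^*$;
\item each type strictly prefers the messages it uses to the on-path messages it does not use.
\end{itemize}
In particular $e^*$ is robust.
\end{theorem}

The proof keeps the sender's strategy fixed and lets only the receiver's mixtures move. The indifference conditions of the types form a linear system in these mixtures, which stays solvable under perturbation if at one utility $\tilde u$ it has a strictly positive solution and full row rank (Section~\ref{sec:system}). A left null vector of the system is a deformation of the posteriors that is orthogonal to the sender's payoff vectors. We choose the posteriors so that they admit no deformation orthogonal to the \emph{receiver's} payoff vectors, suitably shifted (Sections \ref{sec:split} and~\ref{sec:rigid}), and we build these vectors into $\tilde u$ as a small state-dependent term (Section~\ref{sec:proof}). Section~\ref{sec:examples} shows the mechanism in games that can be solved by hand.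

\section{Splittings, cones and the envelope}\label{sec:prelim}

Write $r_c=(u_R(c,\theta))_\theta\in\mathbb R^\Theta$ and $\hat u(c)=(\hat u(c,\theta))_\theta\in\mathbb R^\Theta$. Let $x\cdot q$ be the inner product, $\mathbf 1$ the all-ones vector, $e_\theta$ the unit vectors, and $|q|=\mathbf 1\cdot q$ for $q\in\mathbb R^\Theta_+$. For $S\subseteq\Theta$ let $\mathbb R^S\subseteq\mathbb R^\Theta$ be the vectors that vanish off $S$.

Bayes' rule becomes linear when beliefs are not normalized. For $q\in\mathbb R^\Theta_+$ let $W(q)=\max_c r_c\cdot q$, and for $q\ne0$ let $A(q)$ be the set of maximizers, so that $A(q)=A(q/|q|)$. The set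
\[
P_c=\{q\in\mathbb R^\Theta_+ : r_c\cdot q=W(q)\}
\]
on which $c$ is optimal is a polyhedral convex cone, cut out by $q\ge0$ and $(r_c-r_{c'})\cdot q\ge0$ for $c'\in A$. A \emph{splitting} is a finite family $(q_i)_{i\in I}$ of nonzero vectors in $\mathbb R^\Theta_+$ with $\sum_iq_i=\mu_0$. We put $\pi_i=q_i/|q_i|$ and $S_i=\operatorname{supp}q_i$. Given distinct messages, also indexed by $I$, the \emph{strategy of the splitting} lets type $\theta$ send $i$ with probability $q_i(\theta)/\mu_0(\theta)$. Then message $i$ has probability $|q_i|$ and posterior $\pi_i$, and it is sent exactly by the types in $S_i$. Full support of $\mu_0$ makes the quotient meaningful and gives $\bigcup_iS_i=\Theta$.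

The first lemma describes how the optimal actions change along a short segment. It uses that $A$ is finite.

\begin{lemma}\label{lem:H}
Let $q\in\mathbb R^\Theta_+\setminus\{0\}$ and $d,\ell\in\mathbb R^\Theta$, with $d_\theta\ge0$ for $\theta\notin\operatorname{supp}q$. For all small $h>0$ we have $q+hd\in\mathbb R^\Theta_+\setminus\{0\}$, and $A(q+hd)$ is the set of maximizers of $c\mapsto(r_c-\ell)\cdot d$ over $c\in A(q)$.
\end{lemma}

\begin{proof}
The first claim holds coordinate by coordinate. If $c\notin A(q)$, then $r_c\cdot q<W(q)$, so by continuity $c$ is not optimal at $q+hd$ for small $h$. If $c\in A(q)$, then $r_c\cdot(q+hd)=W(q)+h\,\ell\cdot d+h\,(r_c-\ell)\cdot d$, and only the last term depends on $c$.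
\end{proof}

To argue about all equilibria of a game we discard a null set of messages.

\begin{lemma}\label{lem:regular}
In an equilibrium of the game $\hat u$ there is a set $M_0\subseteq M$ with $\mathbb P(M_0)=1$ such that $\hat u(\rho(m),\theta)=C_\theta$ whenever $m\in M_0$ and $\beta(m)(\theta)>0$. If a closed convex set contains $\beta(m)$ for all $m\in M_0$, then it contains $\mu_0$.
\end{lemma}

\begin{proof}
Let $N_\theta=\{m:\hat u(\rho(m),\theta)<C_\theta\}$. By (E1) and (E3), $\int_{N_\theta}\beta(m)(\theta)\,d\mathbb P=\mu_0(\theta)\sigma_\theta(N_\theta)=0$, so the set of $m\in N_\theta$ with $\beta(m)(\theta)>0$ is null. Let $M_0$ be the complement of the union of these null sets. The second claim holds because $\mu_0$ is the mean of $\beta$, and a closed convex set is an intersection of closed half-spaces.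
\end{proof}

We call the messages in $M_0$ \emph{regular}. Since $v$ takes finitely many values, its envelope has an explicit form. The last claim of the next lemma is the upper bound in the result of Lipnowski and Ravid; attainment is part of Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:envelope}
For every $\mu$ we have $\bar v(\mu)=\max\{t\in u_S(A):\mu\in\operatorname{conv}\{v\ge t\}\}$. Every equilibrium payoff of the transparent game is at most $\bar v(\mu_0)$.
\end{lemma}

\begin{proof}
Call the right side $g_0(\mu)$; it is defined because $t=\min u_S$ always qualifies. For $t\in u_S(A)$ we have $\{g_0\ge t\}=\operatorname{conv}\{v\ge t\}$, because the sets $\operatorname{conv}\{v\ge t\}$ decrease in $t$. As $g_0$ takes values in $u_S(A)$, every nonempty set $\{g_0\ge t\}$ is of this form, so $g_0$ is quasiconcave. As $v(\mu)\in u_S(A)$ and $\mu\in\{v\ge v(\mu)\}$, we have $g_0\ge v$. A quasiconcave $g\ge v$ satisfies $\{g\ge t\}\supseteq\operatorname{conv}\{v\ge t\}$, so $g\ge g_0$. Hence $g_0=\bar v$.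

Let $s$ be an equilibrium payoff and $t$ the smallest element of $u_S(A)$ with $t\ge s$. A regular message $m$ has $u_S(\rho(m))=s$, so $v(\beta(m))\ge s$ by (E2), and hence $v(\beta(m))\ge t$. The set $\{v\ge t\}$ is the union of the polytopes $P_c\cap\Delta(\Theta)$ with $u_S(c)\ge t$, so its convex hull is compact. By Lemma~\ref{lem:regular} it contains $\mu_0$, and $s\le t\le\bar v(\mu_0)$.
\end{proof}

We shall use two textbook facts. \emph{Strong duality:} if $\max\{\phi\cdot x: Gx=e,\ Fx\ge0\}$ is attained, there are vectors $\ell'$ and $p\ge0$ with $G^\top\ell'-F^\top p=\phi$ and $\ell'\cdot e$ equal to the maximum. \emph{Farkas' lemma:} if $\phi\cdot d\le0$ for every $d$ with $\phi_1\cdot d\le0,\dots,\phi_k\cdot d\le0$, then $\phi$ is a combination of $\phi_1,\dots,\phi_k$ with nonnegative coefficients.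

\section{Games solved by hand}\label{sec:examples}

\subsection{Three actions}

Let $\Theta=\{1,\dots,n\}$ with $n\ge2$, $E=\Theta\setminus\{1\}$ and $\mu_0(E)=\frac12$. Let $A=\{x,y,z\}$ with $u_R(z,\cdot)=0$,
\[
u_R(x,1)=1,\quad u_R(y,1)=-2,\qquad u_R(x,\theta)=-2,\quad u_R(y,\theta)=1\quad(\theta\in E),
\]
and $u_S(x)=1$, $u_S(y)=\gamma\ge1$, $u_S(z)=0$. Call this game $\Gamma_\gamma$. At a belief $\mu$ the receiver gets $1-3\mu(E)$ from $x$ and $3\mu(E)-2$ from $y$. So $x$ is optimal if and only if $\mu(E)\le\frac13$, $y$ if and only if $\mu(E)\ge\frac23$, and $z$ if and only if $\frac13\le\mu(E)\le\frac23$; in particular $x$ and $y$ are never both optimal. We have $s^*=1$: the convex hull of $\{v\ge1\}$ is all of $\Delta(\Theta)$, and for $\gamma>1$ the convex set $\{v\ge\gamma\}=\{\mu(E)\ge\frac23\}$ does not contain $\mu_0$.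

In $\Gamma_1$ the payoff $1$ is robust for a simple reason. Let the sender reveal whether $\theta\in E$, and let the receiver answer with $x$ or $y$. This is an equilibrium of every game with $\hat u(x,1)>\hat u(y,1)$ and $\hat u(y,\theta)>\hat u(x,\theta)$ for $\theta\in E$, and these inequalities define an open set with $u_S$ in its closure. On the other side of $u_S$ communication breaks down.

\begin{proposition}\label{prop:nbhd}
In $\Gamma_1$, for any $n\ge2$, every neighborhood of $u_S$ contains a game in which every equilibrium has interim payoffs $0$. So the set $U$ in Theorem~\ref{thm:main} cannot in general be a neighborhood of $u_S$.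
\end{proposition}

\begin{proof}
For $0<\kappa<1$ let $\hat u(x,1)=\hat u(y,\theta)=1-\kappa$ and $\hat u(y,1)=\hat u(x,\theta)=1+\kappa$ for $\theta\in E$, and $\hat u(z,\cdot)=0$. Fix an equilibrium.

Suppose that a regular message $m$ gives $x$ with probability $\xi>0$ and a regular message $m'$ gives $y$ with probability $\zeta>0$; the remaining probability is on $z$. Type $1$ is in the support of $\beta(m)$, so $\xi(1-\kappa)\ge\zeta(1+\kappa)$. Some type in $E$ is in the support of $\beta(m')$, so $\zeta(1-\kappa)\ge\xi(1+\kappa)$. Multiplying gives $(1-\kappa)^2\ge(1+\kappa)^2$, which is false.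

Suppose that $x$ occurs after some regular message and $y$ after none. Sending that message gives every type a positive payoff, so all $C_\theta$ are positive, and no regular message is answered by pure $z$. Then every regular message gives $x$ with positive probability and has $\beta(m)(E)\le\frac13$, which contradicts $\mu_0(E)=\frac12$ by Lemma~\ref{lem:regular}. If $y$ occurs and $x$ does not, the same argument gives $\beta(m)(E)\ge\frac23$ for all regular $m$, again a contradiction. So only $z$ is played after regular messages, and all interim payoffs are $0$.
\end{proof}

Now let $n=2$ and identify a belief $\mu$ with the number $\mu(2)$. The obstruction to robustness in this game is the determinant $D(\hat u)$ of the two vectors $\hat u(x)-\hat u(z)$ and $\hat u(y)-\hat u(z)$ in $\mathbb R^2$. It is a nonzero polynomial in $\hat u$, so every nonempty open set contains a point with $D(\hat u)\ne0$.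

\begin{lemma}\label{lem:det}
Let $n=2$ and $D(\hat u)\neq0$. No equilibrium of the game $\hat u$ has regular messages $m,m'$ with posteriors in $(0,1)$ such that $\rho(m)(x)>0$ and $\rho(m')(y)>0$.
\end{lemma}

\begin{proof}
Otherwise $\rho(m)$ puts $\xi>0$ on $x$ and $1-\xi$ on $z$, and $\rho(m')$ puts $\zeta>0$ on $y$ and $1-\zeta$ on $z$. Both types get their interim payoff from both messages, so $\xi(\hat u(x)-\hat u(z))=\zeta(\hat u(y)-\hat u(z))$ and $D(\hat u)=0$.
\end{proof}

\begin{proposition}\label{prop:between}
In $\Gamma_1$ with $n=2$ the equilibrium payoffs are all numbers in $[0,1]$, and the payoffs of robust equilibria are exactly $0$ and $1$.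
\end{proposition}

\begin{proof}
Payoffs lie in $[0,1]$. The payoff $1$ was treated above, and $0$ comes from the uninformative equilibrium with response $z$, which is robust. For $s\in(0,1)$ use the posteriors $\frac13$ and $\frac23$ with weights $\frac12$, and put probability $s$ on $x$, respectively $y$, and $1-s$ on $z$. Suppose that an equilibrium with payoff $s\in(0,1)$ is robust. Take $\varepsilon<\min(s,1-s)/4$, the set $U$ of Definition~\ref{def:robust}, a point $\hat u\in U$ with $D(\hat u)\ne0$, and the nearby equilibrium. A regular message gives some type a payoff within $\varepsilon$ of $s$, while pure $x$ and pure $y$ give at least $1-\varepsilon>s+\varepsilon$ and pure $z$ gives at most $\varepsilon<s-\varepsilon$. So the response is a strict mixture of $x,z$ at the posterior $\frac13$ or of $y,z$ at the posterior $\frac23$. Both kinds occur because the mean is $\frac12$. This contradicts Lemma~\ref{lem:det}.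
\end{proof}

So sender-optimality cannot be dropped from Theorem~\ref{thm:main}. The case $\gamma>1$ shows the main idea. To give the payoff $1$, the receiver must dilute $y$ with $z$, which is possible only at the posterior $\frac23$. For each $w\in[0,\frac13]$ there is a sender-optimal equilibrium with posteriors $w$ and $\frac23$, answered by $x$ and by the mixture with probability $1/\gamma$ on $y$. Only one of them is robust.

\begin{proposition}\label{prop:select}
In $\Gamma_\gamma$ with $n=2$ and $\gamma>1$, an equilibrium with payoff $1$ is robust if and only if its posterior distribution is $p^\circ=\frac14\delta_0+\frac34\delta_{2/3}$.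
\end{proposition}

\begin{proof}
The distribution $p^\circ$ comes from the splitting $(\frac14,0)+(\frac14,\frac12)$: type $1$ sends both messages and type $2$ sends only the second. In the game $\hat u$ let the receiver answer the first message with $x$ and the second with probability $\zeta$ on $y$ and $1-\zeta$ on $z$. There is one equation, the indifference of type $1$, and one unknown:
\[
\zeta=\frac{\hat u(x,1)-\hat u(z,1)}{\hat u(y,1)-\hat u(z,1)},
\]
which is continuous near $u_S$ with value $1/\gamma\in(0,1)$ at $u_S$. Type $2$ needs only the inequality $\zeta\hat u(y,2)+(1-\zeta)\hat u(z,2)\ge\hat u(x,2)$. Let $\tilde u$ agree with $u_S$ except that $\tilde u(x,2)=1-\eta$ with a small $\eta>0$. At $\tilde u$ the inequality reads $1>1-\eta$, so it holds on a small ball around $\tilde u$, where the payoffs are close to $1$. Robustness depends only on the posterior distribution and the payoffs, so the ``if'' part follows.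

Conversely, let an equilibrium with payoff $1$ be robust, let $2\varepsilon<\min(1,\gamma-1)$, and take $U$, a point $\hat u\in U$ with $D(\hat u)\ne0$, and the nearby equilibrium. A regular message gives some type a payoff within $\varepsilon$ of $1$, so its response is neither pure $y$ nor pure $z$. Either it gives $x$ with positive probability, at a posterior at most $\frac13$, or it is a strict mixture of $y,z$ at the posterior $\frac23$. The second kind occurs because the mean is $\frac12$. By Lemma~\ref{lem:det} the messages of the first kind have posterior $0$. The mean then forces the distribution $p^\circ$. So the given distribution is within $\varepsilon$ of $p^\circ$ for all small $\varepsilon$.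
\end{proof}

Three features of the robust equilibrium persist in general. One message is answered by an action whose payoff is $s^*$. Every other message mixes a better action with a worse one. The splitting is extreme, so that the types use few messages and most incentive conditions are inequalities, which can be made strict.

\subsection{One action for each state}

Let $|\Theta|=n\ge2$, let $\mu_0$ be uniform, and let $A=\{z\}\cup\{x_\theta\}_{\theta\in\Theta}$ with $u_R(z,\cdot)=0$, $u_R(x_\theta,\theta)=1$ and $u_R(x_\theta,\theta')=-k$ for $\theta'\ne\theta$, where $k>n-1$. The receiver gets $\mu(\theta)-k(1-\mu(\theta))$ from $x_\theta$, which is nonnegative if and only if $\mu(\theta)\ge k/(1+k)$. As $k/(1+k)>\frac12$, this holds for at most one $\theta$, so it is the condition for $x_\theta$ to be optimal.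

\begin{proposition}\label{prop:sharp}
Let $u_S(x_\theta)=1$ for all $\theta$ and $u_S(z)=0$. Then $s^*=1$, and every equilibrium with payoff $1$ has at least $n$ posteriors. So the bound $|\Theta|$ on the number of messages in Theorem~\ref{thm:main} is sharp.
\end{proposition}

\begin{proof}
Full revelation gives the payoff $1=\max u_S$. In an equilibrium with payoff $1$ the posterior of each regular message makes exactly one $x_\theta$ optimal. If some $x_\theta$ were optimal with probability zero, then almost surely another $x_{\theta'}$ would be optimal, and $\beta(m)(\theta)\le1-\beta(m)(\theta')\le1/(1+k)<1/n$, which contradicts the mean $\mu_0$. So each of the $n$ disjoint regions $\{\mu(\theta)\ge k/(1+k)\}$ has positive probability.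
\end{proof}

\begin{example}\label{ex:three}
Let $n=3$, $k=3$, $u_S(x_1)=1$, $u_S(x_2)=u_S(x_3)=2$, $u_S(z)=0$. On $\{v\ge2\}$ we have $\mu(1)\le\frac14<\frac13$, so $s^*=1$. Take the splitting $(\frac19,0,0)+(\frac19,\frac13,0)+(\frac19,0,\frac13)$. Answer the first message with $x_1$. For $j=2,3$ the $j$-th posterior has $\mu(j)=\frac34$, so it can be answered with probability $\zeta_j$ on $x_j$ and $1-\zeta_j$ on $z$. Only type $1$ uses more than one message, and its two indifference equations give $\zeta_j=(\hat u(x_1,1)-\hat u(z,1))/(\hat u(x_j,1)-\hat u(z,1))$, close to $\frac12$. If $\tilde u$ agrees with $u_S$ except that $\tilde u(x_j,j)=2+\eta$ for $j=2,3$, then type $j$ gets $1+\eta/2$ from message $j$ and $1$ from the others, and this strict preference persists near $\tilde u$. The action $z$ is used after two messages with one payoff vector $\hat u(z)$. In general such sharing means that the perturbation cannot be designed message by message.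
\end{example}

\section{The indifference system}\label{sec:system}

Fix a splitting $(q_i)_{i\in I}$ and nonempty sets $B_i\subseteq A(q_i)$ of actions that the receiver may use after message $i$. For a sender utility $\hat u$ consider the linear system in the unknowns $\alpha_i(c)$ $(i\in I,\ c\in B_i)$ and $C\in\mathbb R^\Theta$:
\begin{equation}\label{eq:system}
\sum_{c\in B_i}\alpha_i(c)=1\quad(i\in I),\qquad\sum_{c\in B_i}\alpha_i(c)\hat u(c,\theta)-C_\theta=0\quad(i\in I,\ \theta\in S_i).
\end{equation}
It says that each type gets the same payoff from all messages that it uses.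

\begin{proposition}\label{prop:stable}
Let $|I|\le|M|$. Suppose that $\tilde u\in\mathbb R^{A\times\Theta}$, $s\in\mathbb R$ and mixed actions $\alpha_i$ with support exactly $B_i$ satisfy:
\begin{itemize}
\item[(S)] $\tilde u(\alpha_i,\theta)=s$ for $\theta\in S_i$, and $\tilde u(\alpha_i,\theta)<s$ for $\theta\notin S_i$;
\item[(R)] if $d_i\in\mathbb R^{S_i}$, $\sum_id_i=0$ and $d_i\cdot(\tilde u(c)-s\mathbf 1)=0$ for all $i\in I$, $c\in B_i$, then all $d_i$ vanish.
\end{itemize}
Then for every $\varepsilon'>0$ there is an open ball $U$ around $\tilde u$ of radius less than $\varepsilon'$ such that every game $\hat u\in U$ has an equilibrium in which the sender uses the strategy of the splitting, all interim payoffs are within $\varepsilon'$ of $s$, and each type strictly prefers the messages it uses to the on-path messages it does not use.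
\end{proposition}

\begin{proof}
Write \eqref{eq:system} as $\Lambda(\hat u)X=\xi$, where the matrix $\Lambda(\hat u)$ depends continuously on $\hat u$ and $\xi$ is constant. By (S), $\bar X=((\alpha_i),s\mathbf 1)$ solves the system at $\tilde u$.

The matrix $\Lambda(\tilde u)$ has full row rank. A left null vector assigns a number $\kappa_i$ to each equation of the first group and a number $d_i(\theta)$ to each equation of the second group; we view $d_i$ as a vector in $\mathbb R^{S_i}$. The column of $\alpha_i(c)$ gives $\kappa_i+d_i\cdot\tilde u(c)=0$, and the columns of the $C_\theta$ give $\sum_id_i=0$. Averaging the first relation over $c\in B_i$ with weights $\alpha_i(c)$ and using (S) on $S_i$ gives $\kappa_i=-s\,\mathbf 1\cdot d_i$. Hence $d_i\cdot(\tilde u(c)-s\mathbf 1)=0$ for $c\in B_i$. By (R) all $d_i$ vanish, and then so do all $\kappa_i$.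

Consequently $\Lambda(\tilde u)\Lambda(\tilde u)^\top$ is invertible, and so is $\Lambda(\hat u)\Lambda(\tilde u)^\top$ for $\hat u$ near $\tilde u$. For such $\hat u$ the vector
\[
X(\hat u)=\bar X+\Lambda(\tilde u)^\top\big[\Lambda(\hat u)\Lambda(\tilde u)^\top\big]^{-1}\big(\xi-\Lambda(\hat u)\bar X\big)
\]
satisfies $\Lambda(\hat u)X(\hat u)=\xi$, is continuous in $\hat u$, and equals $\bar X$ at $\tilde u$. Write $X(\hat u)=((\hat\alpha_i),\hat C)$. By continuity there is an open ball $U$ around $\tilde u$ of radius less than $\varepsilon'$ on which $\hat\alpha_i(c)>0$ for $c\in B_i$, $\|\hat C-s\mathbf 1\|<\varepsilon'$, and $\hat u(\hat\alpha_i,\theta)<\hat C_\theta$ for $\theta\notin S_i$.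

In the game $\hat u\in U$ let the receiver hold the belief $\pi_i$ and play $\hat\alpha_i$ after message $i$, and treat all unused messages like one fixed message of $I$. Then (E1) holds, and (E2) holds because $\hat\alpha_i$ is a mixed action supported on $B_i\subseteq A(\pi_i)$. Type $\theta$ gets $\hat C_\theta$ from each message $i$ with $\theta\in S_i$, strictly less from the other messages in $I$, and at most $\hat C_\theta$ from unused messages. So (E3) holds with interim payoffs $\hat C_\theta$.
\end{proof}

A family $(d_i)$ with $d_i\in\mathbb R^{S_i}$ and $\sum_id_i=0$ is a deformation of the splitting: $(q_i\pm hd_i)$ is again a splitting for small $h>0$. This suggests that extreme splittings are the right ones, and a count supports the suggestion for any number of states. Full row rank of \eqref{eq:system} requires at most as many equations as unknowns, that is, $\sum_i(|S_i|-|B_i|+1)\le|\Theta|$. Take $B_i=A(q_i)$ and let $Y_i$ be the space of $d\in\mathbb R^{S_i}$ along which the receiver stays indifferent, meaning that $r_c\cdot d$ is the same for all $c\in B_i$. Then $\dim Y_i\ge|S_i|-|B_i|+1$. If no nonzero deformation has $d_i\in Y_i$ for all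 $i$, the sum of the $Y_i$ is direct, and the inequality follows.

The count is not sufficient. In $\Gamma_\gamma$ with $n=2$, $\gamma>1$, the splitting with posteriors $\frac13$ and $\frac23$ has $Y_i$ spanned by $(2,1)$ and $(1,2)$, six equations and six unknowns, and it is not robust. The reason is that (S) and (R) exclude each other near $u_S$ at the level $s=1$: (S) makes $\tilde u(x)-s\mathbf 1$ and $\tilde u(y)-s\mathbf 1$ multiples of $\tilde u(z)-s\mathbf 1$, and a vector $d\neq 0$ orthogonal to it gives the deformation $(d,-d)$ that violates (R). The task is to find a splitting for which (S) and (R) hold together at utilities close to $u_S$.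

\section{Choosing the splitting}\label{sec:split}

\subsection{The pivot}

Several actions may have sender payoff $s^*$. We break these ties once and for all, so that one action stays at the level $s^*$ and every other action counts as above or below it. Fix a strict total order $\succ$ on $A$ such that $u_S(c)>u_S(c')$ implies $c\succ c'$. Let the \emph{pivot} $b_0$ be the $\succ$-largest action $c$ with
\begin{equation}\label{eq:pivot}
\mu_0\in\operatorname{conv}\bigcup_{c'\succeq c}\big(P_{c'}\cap\Delta(\Theta)\big).
\end{equation}
It exists because the $\succ$-smallest action satisfies \eqref{eq:pivot}. The actions in $H=\{c:c\succ b_0\}$ are called \emph{high}, those in $L=\{c:c\prec b_0\}$ \emph{low}. Let $\mathcal D$ be the set of all $q=(q_0,(q_b)_{b\in H})$ with $q_0\in P_{b_0}$, $q_b\in P_b$ and $q_0+\sum_bq_b=\mu_0$. It is a polytope, bounded because all components lie between $0$ and $\mu_0$.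

\begin{lemma}\label{lem:pivot}
We have $u_S(b_0)=s^*$, $u_S\ge s^*$ on $H$ and $u_S\le s^*$ on $L$. The polytope $\mathcal D$ is nonempty, $q_0\ne0$ for every $q\in\mathcal D$, and $\bar t:=\max_{\mathcal D}\sum_{b\in H}|q_b|<1$.
\end{lemma}

\begin{proof}
By the choice of the order, $c\succeq c'$ implies $u_S(c)\ge u_S(c')$. Hence $v\ge u_S(b_0)$ on $P_c\cap\Delta(\Theta)$ for $c\succeq b_0$, and Lemma~\ref{lem:envelope} gives $s^*\ge u_S(b_0)$. Let $c_1$ be the $\succ$-smallest action with $u_S(c_1)\ge s^*$. The actions with $u_S(c)\ge s^*$ are exactly those with $c\succeq c_1$, so $\{v\ge s^*\}=\bigcup_{c\succeq c_1}(P_c\cap\Delta(\Theta))$. Its convex hull contains $\mu_0$ by Lemma~\ref{lem:envelope}. So $b_0\succeq c_1$ and $u_S(b_0)\ge s^*$. The inequalities on $H$ and $L$ follow.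

By \eqref{eq:pivot}, $\mu_0=\sum_kt_k\mu_k$ is a convex combination with $\mu_k\in P_{c_k}$ and $c_k\succeq b_0$. Summing the terms $t_k\mu_k$ with the same $c_k$ gives an element of $\mathcal D$. If $q\in\mathcal D$ had $q_0=0$, then $\mu_0=\sum_b|q_b|\,(q_b/|q_b|)$, with the sum over $q_b\neq0$, would show that the $\succ$-smallest element of $H$ satisfies \eqref{eq:pivot}, against the maximality of $b_0$. Since $\sum_b|q_b|=1-|q_0|$, compactness gives $\bar t<1$.
\end{proof}

The inequality $\bar t<1$ says that high actions alone cannot carry the prior. It is the form in which sender-optimality enters the proof.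

\subsection{First program: pushing high messages to the boundary}

A component $q_b\ne0$ is useful only if a low action is also optimal there, so that the receiver can dilute $b$. If we reward mass on the high components heavily, they are pushed to the edge of the region where only high actions are optimal. We keep the receiver's payoff in the objective as well. The dual vector is then a linear function that dominates $W$ on all high cones and touches it at the chosen components. It is one vector for all messages, which is what the sharing of actions in Example~\ref{ex:three} calls for.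

\begin{lemma}\label{lem:dual}
There is $\ell\in\mathbb R^\Theta$ such that, with $f_c=r_c-\ell$ and $Z_b=\{q\in P_b:f_b\cdot q=0\}$:
\begin{itemize}
\item[(i)] $f_b\cdot q\le0$ for all $b\in H$ and $q\in P_b$;
\item[(ii)] the polytope $\mathcal D'=\{q\in\mathcal D:q_b\in Z_b\text{ for all }b\in H\}$ is nonempty;
\item[(iii)] if $b\in H$ and $0\ne q\in Z_b$, then $A(q)\not\subseteq H$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $R=\max|u_R|$ and fix $N>0$ with $N>2R/(1-\bar t)$. Maximize
\[
r_{b_0}\cdot q_0+\sum_{b\in H}(r_b+N\mathbf 1)\cdot q_b
\]
over $\mathcal D$; the maximum is attained. Write $P_c=\{q:F_cq\ge0\}$. By strong duality there are $\ell'\in\mathbb R^\Theta$ and vectors $p_c\ge0$ with $\ell'-r_{b_0}=F_{b_0}^\top p_{b_0}$ and $\ell'-r_b-N\mathbf 1=F_b^\top p_b$ for $b\in H$, and with $\ell'\cdot\mu_0$ equal to the maximum. Put $\ell=\ell'-N\mathbf 1$. For $q\in P_b$ we get $-f_b\cdot q=p_b\cdot F_bq\ge0$, which is (i), and likewise $(\ell'-r_{b_0})\cdot q\ge0$ on $P_{b_0}$. At a maximizer $q$ the difference between $\ell'\cdot\mu_0$ and the objective is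
\[
0=(\ell'-r_{b_0})\cdot q_0+\sum_{b\in H}(-f_b\cdot q_b),
\]
a sum of nonnegative terms. So each term vanishes, which gives (ii).

For (iii) suppose that $0\ne q\in Z_b$ and $A(q)\subseteq H$. Fix $\theta$. By Lemma~\ref{lem:H}, for small $h>0$ the point $q'=q+he_\theta$ lies in $P_c$ for some $c\in A(q)\subseteq H$. By (i), $\ell\cdot q'\ge r_c\cdot q'=W(q')\ge r_b\cdot q'$. Subtracting $\ell\cdot q=r_b\cdot q$ gives $\ell(\theta)\ge u_R(b,\theta)\ge-R$. This holds for all $\theta$, so $\ell'\cdot\mu_0\ge N-R$. On the other hand $\ell'\cdot\mu_0$ is the maximum of the objective, which is at most $R+N\bar t$. Hence $N(1-\bar t)\le2R$, against the choice of $N$.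
\end{proof}

From here on only properties (i)--(iii) of $\ell$ are used.

\subsection{Second program: the receiver's best splitting}

By (iii), an action outside $H$ is optimal at each nonzero high component, but it may be the pivot rather than a low action, and $\mathcal D'$ may contain bad splittings. A second selection removes both defects. Maximize the receiver's payoff
\[
\Phi(q)=r_{b_0}\cdot q_0+\sum_{b\in H}r_b\cdot q_b
\]
over $\mathcal D'$, and among the maximizers minimize $\sum_b|q_b|$. The optimal set of a linear function on a polytope is a face, and a face of a face is a face. So the resulting set is a nonempty face of $\mathcal D'$, and an extreme point $q^*$ of it is an extreme point of $\mathcal D'$: if $q^*\pm hd\in\mathcal D'$ for some $h>0$, then $d=0$.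

Let $B=\{b\in H:q_b^*\ne0\}$ and $I=\{0\}\cup B$. Then $(q_i^*)_{i\in I}$ is a splitting. Let $\pi_i,S_i$ refer to it, and put
\[
A_i=A(q_i^*),\qquad A_0'=A_0\setminus\{b_0\},\qquad L_b=A_b\cap L,\qquad H_b=A_b\cap H\quad(b\in B).
\]

\begin{lemma}\label{lem:split}
The vectors $q_i^*$, $i\in I$, are linearly independent; hence $|I|\le\min(|\Theta|,|A|)$, the $\pi_i$ are distinct, and $|I|\le|M|$. For $b\in B$ we have $b_0\notin A_b$, $L_b\ne\emptyset$, $b\in H_b$, $A_b=H_b\cup L_b$, and $f_c\cdot q_b^*=0$ for all $c\in A_b$.
\end{lemma}

\begin{proof}
If $\sum_i\kappa_iq_i^*=0$, then replacing each $q_i^*$ by $(1\pm h\kappa_i)q_i^*$ stays in $\mathcal D'$ for small $h>0$, because $P_{b_0}$ and the $Z_b$ are cones. Extremality gives $\kappa_iq_i^*=0$, so $\kappa_i=0$. Thus $|I|\le|\Theta|$ and the $\pi_i$ are distinct; $|I|\le|A|$ because $I$ is indexed by actions. A strategy that induces $|I|$ distinct posteriors needs $|I|$ messages, so the assumption on $M$ gives $|I|\le|M|$.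

Suppose $b_0\in A_b$. Then $q_b^*\in P_{b_0}$, and we may replace $q_0^*$ by $q_0^*+q_b^*\in P_{b_0}$ and $q_b^*$ by $0\in Z_b$. The value of $\Phi$ is unchanged because $r_{b_0}\cdot q_b^*=W(q_b^*)=r_b\cdot q_b^*$, while $\sum_b|q_b|$ falls. This contradicts the choice of $q^*$. So $A_b\subseteq H\cup L$, and (iii) gives $L_b\ne\emptyset$. Finally $b\in A_b$ as $q_b^*\in P_b$, and for $c\in A_b$ we have $r_c\cdot q_b^*=r_b\cdot q_b^*=\ell\cdot q_b^*$.
\end{proof}

\begin{remark}\label{rem:run}
In $\Gamma_\gamma$ with $n=2$ and the order $z\prec x\prec y$, the pivot is $x$, $H=\{y\}$ and $L=\{z\}$. The vector $\ell=2r_y$ satisfies (i)--(iii): $f_y=-r_y$ is nonpositive on $P_y$, and $Z_y$ is the ray through $(1,2)$, on which $z$ is optimal. The polytope $\mathcal D'$ is the segment $q_y=a(1,2)$, $q_0=(\frac12-a,\frac12-2a)$ with $\frac16\le a\le\frac14$, along which the posterior of $q_0$ runs from $\frac13$ to $0$. Both endpoints are extreme. Since $\Phi=3a-\frac12$, the second program selects $a=\frac14$, the robust splitting of Proposition~\ref{prop:select}. Extremality without the maximization of $\Phi$ would not suffice.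
\end{remark}

\section{Rigidity}\label{sec:rigid}

After message $b\in B$ the receiver will mix $b$ with the actions in $L_b$, and after message $0$ she will mix all of $A_0$. Condition (R) leads to the following notion.

\begin{definition}\label{def:rigid}
A family $\psi=(\psi_c)_{c\ne b_0}$ of vectors in $\mathbb R^\Theta$ is \emph{rigid} if the only family $d=(d_i)_{i\in I}$ with
\[
d_i\in\mathbb R^{S_i},\quad\sum_{i\in I}d_i=0,\quad d_b\cdot\psi_a=0\ \ (b\in B,\ a\in L_b),\quad d_0\cdot\psi_c=0\ \ (c\in A_0')
\]
is $d=0$.
\end{definition}

Rigidity is the injectivity of the linear map $T_\psi\colon d\mapsto\big(\sum_id_i,(d_b\cdot\psi_a),(d_0\cdot\psi_c)\big)$, whose matrix has entries that are constants or coordinates of $\psi$. Injectivity means that some maximal minor is nonzero. Hence rigidity is an open condition on $\psi$. It is also unaffected when individual vectors $\psi_c$ are multiplied by nonzero scalars.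

The definition tests $d_b$ only against the low actions at $\pi_b$. The next lemma shows that for the family $(f_c)$ this is enough: by (i), a direction that does not favor a low action cannot favor a high one.

\begin{lemma}\label{lem:low}
Let $b\in B$.
\begin{itemize}
\item[(a)] If $d_\theta\ge0$ for $\theta\notin S_b$ and $f_a\cdot d\le0$ for all $a\in L_b$, then $f_c\cdot d\le0$ for all $c\in H_b$.
\item[(b)] If $d\in\mathbb R^{S_b}$ and $f_a\cdot d=0$ for all $a\in L_b$, then $f_b\cdot d=0$ and $q_b^*\pm hd\in Z_b$ for small $h>0$.
\item[(c)] There are $\lambda_b(a)\ge0$ $(a\in L_b)$ and $\nu_b(\theta)\ge0$ $(\theta\notin S_b)$ with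
\[
f_b=\sum_{a\in L_b}\lambda_b(a)f_a-\sum_{\theta\notin S_b}\nu_b(\theta)e_\theta .
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose not. Then the maximum of $f_c\cdot d$ over $c\in A_b=H_b\cup L_b$ is positive, and a maximizer $c$ lies in $H_b$. By Lemma~\ref{lem:H}, $q=q_b^*+hd\in P_c$ for small $h>0$. By Lemma~\ref{lem:split}, $f_c\cdot q=h\,f_c\cdot d>0$, which contradicts (i) for the high action $c$.

(b) Part (a) applies to $d$ and to $-d$, so $f_c\cdot d=0$ for all $c\in A_b$. By Lemma~\ref{lem:H}, $A(q_b^*\pm hd)=A_b\ni b$ for small $h>0$, and $f_b\cdot(q_b^*\pm hd)=0$.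

(c) Apply Farkas' lemma to (a) with $c=b$ and the vectors $f_a$ and $-e_\theta$.
\end{proof}

\begin{lemma}\label{lem:rigid}
The family $(f_c)_{c\ne b_0}$ is rigid.
\end{lemma}

\begin{proof}
Let $d$ satisfy the conditions of Definition~\ref{def:rigid} with $\psi_c=f_c$, and put $d_b=0$ for $b\in H\setminus B$. By Lemma~\ref{lem:low}(b), $f_b\cdot d_b=0$ and $q_b^*\pm hd_b\in Z_b$ for $b\in B$ and small $h>0$. It remains to show that $q_0^*\pm hd_0\in P_{b_0}$; then $q^*\pm hd\in\mathcal D'$, and extremality gives $d=0$.

Suppose $f_{b_0}\cdot d_0\ne0$. The conditions are symmetric under $d\mapsto-d$, so we may assume $f_{b_0}\cdot d_0>0$. Since $f_c\cdot d_0=0$ for $c\in A_0'$, Lemma~\ref{lem:H} gives $A(q_0^*+hd_0)=\{b_0\}$, so $q^*+hd\in\mathcal D'$ for small $h>0$. Writing $r_c=f_c+\ell$, we find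
\[
\Phi(q^*+hd)-\Phi(q^*)=h\Big(f_{b_0}\cdot d_0+\sum_{b\in B}f_b\cdot d_b+\ell\cdot\sum_{i\in I}d_i\Big)=h\,f_{b_0}\cdot d_0>0,
\]
which contradicts the maximality of $\Phi(q^*)$. So $f_c\cdot d_0=0$ for all $c\in A_0$, and Lemma~\ref{lem:H} gives $A(q_0^*\pm hd_0)=A_0\ni b_0$.
\end{proof}

We now prepare for condition (S). At message $b$ it will require a relation between the vector attached to $b$ and an average, with positive weights, of the vectors attached to $L_b$: equality on $S_b$ and strict inequality off $S_b$. One could simply define the vector of $b$ by such a relation. But $b$ may also be optimal at $\pi_0$, and then its vector enters the definition of rigidity through $A_0'$. Lemma~\ref{lem:low}(c) resolves the conflict: up to a scalar and up to strictness, $f_b$ already satisfies the relation.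

\begin{lemma}\label{lem:psi}
There are a rigid family $\psi$ and weights $w_b(a)>0$ $(b\in B,\ a\in L_b)$ with $\sum_{a\in L_b}w_b(a)=1$ such that for all $b\in B$
\begin{equation}\label{eq:strict}
\psi_b(\theta)-\sum_{a\in L_b}w_b(a)\psi_a(\theta)\ \begin{cases}=0,&\theta\in S_b,\\<0,&\theta\notin S_b.\end{cases}
\end{equation}
\end{lemma}

\begin{proof}
For $\tau>0$ let $\psi^\tau_c=f_c$ for $c\notin B$, and for $b\in B$ let
\[
\psi^\tau_b=\sum_{a\in L_b}(\lambda_b(a)+\tau)f_a-\sum_{\theta\notin S_b}(\nu_b(\theta)+\tau)e_\theta .
\]
By Lemma~\ref{lem:low}(c), $\psi^\tau\to(f_c)$ as $\tau\to0$. By Lemma~\ref{lem:rigid} and openness, $\psi^\tau$ is rigid for some $\tau>0$, which we fix. Let $x_b=\sum_{a\in L_b}(\lambda_b(a)+\tau)$, which is positive because $L_b\ne\emptyset$, and $w_b(a)=(\lambda_b(a)+\tau)/x_b$. Put $\psi_b=\psi^\tau_b/x_b$ for $b\in B$ and $\psi_c=f_c$ otherwise. This family is rigid by scale invariance. Since $B\subseteq H$ and $L_b\subseteq L$ are disjoint, $\psi_a=f_a$ for $a\in L_b$. So the left side of \eqref{eq:strict} is $0$ on $S_b$ and $-(\nu_b(\theta)+\tau)/x_b$ off $S_b$.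
\end{proof}

One gap remains. For $\tilde u$ close to $u_S$ the vectors $\tilde u(c)-s^*\mathbf 1$ in (R) are close to multiples of $\mathbf 1$, far from the vectors $\psi_c$, so openness does not carry rigidity over. An algebraic argument does.

\begin{lemma}\label{lem:poly}
If $\psi$ is rigid, then $(\mathbf 1+\eta\psi_c)_{c\ne b_0}$ is rigid for all sufficiently small $\eta>0$.
\end{lemma}

\begin{proof}
By scale invariance we may consider $(K\mathbf 1+\psi_c)_{c\neq b_0}$ with $K=1/\eta$. The matrix of the corresponding map $T$ has entries that are affine in $K$, and it has a maximal minor that is nonzero at $K=0$. This minor is a nonzero polynomial in $K$, so it vanishes for only finitely many $K$.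
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection*{The equilibrium $e^*$}
Take $|I|$ distinct messages, indexed by $I$, and let the sender use the strategy of the splitting $(q_i^*)$. After message $0$ the receiver holds the belief $\pi_0$ and plays $b_0\in A_0$, which gives the sender $s^*$. After message $b\in B$ she holds the belief $\pi_b$ and mixes $b$ with some $a\in L_b$ so that the expected value of $u_S$ is $s^*$; this is possible because $u_S(b)\ge s^*\ge u_S(a)$, and both actions lie in $A_b$. Unused messages are treated like message $0$. Since $u_S$ does not depend on the state, every message gives $s^*$ to every type. So $e^*$ is an equilibrium with payoff $s^*$, at most $\min(|\Theta|,|A|)$ messages, and posterior distribution $p^*=\sum_{i\in I}|q_i^*|\delta_{\pi_i}$.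

\subsection*{The utility $\tilde u$}
Let $\varepsilon>0$. We construct $\tilde u$ within $\varepsilon/2$ of $u_S$ that satisfies (S) and (R) with $s=s^*$, $B_0=A_0$ and $B_b=\{b\}\cup L_b\subseteq A_b$. Each message has an action whose payoff vector can be fitted to it: $b$ for message $b$, through \eqref{eq:strict}, and $b_0$ for message $0$. The action $b_0$ belongs to no $B_b$, so its vector can be defined last.

First make the order strict in payoffs. By Lemma~\ref{lem:pivot} there are numbers $g(c)$, $c\ne b_0$, positive on $H$ and negative on $L$, with $|s^*+g(c)-u_S(c)|<\varepsilon/4$. Take $\psi$ and $w_b$ from Lemma~\ref{lem:psi}, and $\eta>0$ so small that Lemma~\ref{lem:poly} applies and $\eta|g(c)\psi_c(\theta)|<\varepsilon/4$ for all $c,\theta$. Define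
\begin{equation}\label{eq:utilde}
\tilde u(c)=s^*\mathbf 1+g(c)(\mathbf 1+\eta\psi_c)\qquad(c\ne b_0).
\end{equation}
For $c\notin B$ the state-dependent part is $\eta g(c)(r_c-\ell)$, so the receiver's utility enters with the sign of $g(c)$, which is negative for low actions. Let $\chi(\theta)=1$ for $\theta\notin S_0$ and $\chi(\theta)=0$ for $\theta\in S_0$. For $\delta\in(0,1)$ define
\[
\tilde u(b_0,\theta)=s^*-\frac{\delta}{1-\delta}\,\frac1{|A_0'|}\sum_{c\in A_0'}\big(\tilde u(c,\theta)-s^*\big)-\delta\chi(\theta),
\]
where the middle term is omitted if $A_0'=\emptyset$, and take $\delta$ so small that $|\tilde u(b_0,\theta)-s^*|<\varepsilon/2$ for all $\theta$. Since $u_S(b_0)=s^*$, we have $\|\tilde u-u_S\|<\varepsilon/2$.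

\subsection*{Condition (S)}
If $A_0'=\emptyset$, let $\alpha_0$ be pure $b_0$; then $\tilde u(\alpha_0,\theta)-s^*=-\delta\chi(\theta)$. Otherwise let $\alpha_0$ put $1-\delta$ on $b_0$ and $\delta/|A_0'|$ on each $c\in A_0'$. Then
\[
\tilde u(\alpha_0,\theta)-s^*=(1-\delta)\big(\tilde u(b_0,\theta)-s^*\big)+\frac{\delta}{|A_0'|}\sum_{c\in A_0'}\big(\tilde u(c,\theta)-s^*\big)=-(1-\delta)\delta\chi(\theta).
\]
In both cases $\alpha_0$ has support $A_0$ and (S) holds for $i=0$. For $b\in B$ let
\[
\alpha_b(b)=\frac{\omega_b}{g(b)},\qquad\alpha_b(a)=\frac{\omega_bw_b(a)}{-g(a)}\quad(a\in L_b),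
\]
where $\omega_b>0$ makes the sum equal to $1$. All these numbers are positive, so the support is $B_b$. By \eqref{eq:utilde} and $\sum_aw_b(a)=1$,
\begin{align*}
\tilde u(\alpha_b,\theta)-s^*&=\omega_b\big(1+\eta\psi_b(\theta)\big)-\omega_b\sum_{a\in L_b}w_b(a)\big(1+\eta\psi_a(\theta)\big)\\
&=\omega_b\eta\Big(\psi_b(\theta)-\sum_{a\in L_b}w_b(a)\psi_a(\theta)\Big),
\end{align*}
which by \eqref{eq:strict} is $0$ on $S_b$ and negative off $S_b$.

\subsection*{Condition (R)}
Let $d$ satisfy the premises of (R). For $c\ne b_0$ the vector $\tilde u(c)-s^*\mathbf 1$ is a nonzero multiple of $\mathbf 1+\eta\psi_c$, because $g(c)\ne0$. Since $L_b\subseteq B_b$ and $A_0'\subseteq B_0$, we get $d_b\cdot(\mathbf 1+\eta\psi_a)=0$ for $a\in L_b$ and $d_0\cdot(\mathbf 1+\eta\psi_c)=0$ for $c\in A_0'$. By Lemma~\ref{lem:poly}, $d=0$.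

\subsection*{Conclusion}
Apply Proposition~\ref{prop:stable} with $\varepsilon'=\varepsilon/2$; it applies because $|I|\le|M|$ by Lemma~\ref{lem:split}. Every element of the ball $U$ is within $\varepsilon$ of $u_S$. Every game in $U$ has an equilibrium in which the sender uses the same strategy as in $e^*$, so that the posterior distribution is exactly $p^*$, in which all interim payoffs are within $\varepsilon/2$ of $s^*$, and in which each type strictly prefers the messages it uses to the on-path messages it does not use. Since the interim payoffs of $e^*$ all equal $s^*$, the equilibrium $e^*$ is robust. \qed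

\begin{thebibliography}{1}
\bibitem{SGGK}
Jan-Henrik Steg, Elshan Garashli, Michael Greinecker and Christoph Kuzmics,
\emph{Robust equilibria in cheap-talk games with fairly transparent motives},
arXiv:2309.04193 (2023).
\end{thebibliography}
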